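# One height bound below $\lambda^{++}$ for all LCS spaces with $\lambda$ isolated points, and what it does to cardinal sequences under GCH

## 1. Cardinal sequences and a list that looks complete

A scattered space can be peeled: remove its isolated points, then the isolated points of what is left, and so on. Record how many points are removed at each stage. The question is which sequences of cardinals arise in this way from locally compact spaces, when GCH holds and all the cardinals in the sequence are regular. There is a candidate list, condition (B) below. The natural first guess is that the list is right: under GCH the sequences that arise are exactly those on the list, or at the very least some model of GCH makes this so. We set up the terms, test the guess on easy cases, and then see it fail.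

**Definition (scattered, levels, height).** A space is *scattered* if each of its nonempty subspaces has an isolated point. All our spaces are locally compact, scattered and Hausdorff; we call them *LCS spaces*. For a scattered space $X$ define by recursion
$$X^{(\beta)}=X\setminus\bigcup_{\gamma<\beta}I_\gamma(X),\qquad I_\beta(X)=\text{the set of isolated points of }X^{(\beta)} .$$
$I_\beta(X)$ is the $\beta$-th *Cantor–Bendixson level* and $X^{(\beta)}$ the $\beta$-th *derivative*. The *height* $\operatorname{ht}(X)$ is the least $\beta$ with $I_\beta(X)=\emptyset$; since $X$ is scattered, this is also the least $\beta$ with $X^{(\beta)}=\emptyset$. The *cardinal sequence* is $\operatorname{SEQ}(X)=\langle |I_\beta(X)|:\beta<\operatorname{ht}(X)\rangle$, and $\mathcal C(\alpha)$ is the class of all cardinal sequences of length $\alpha$ of LCS spaces, for $\alpha>0$.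

Three remarks will be used constantly.

* The isolated points of a scattered space are dense in it: a nonempty open set has a relatively isolated point, and that point is isolated in the whole space. Applied to $X^{(\beta)}$, this says that $I_\beta(X)$ is dense in $X^{(\beta)}$.
* Each $X^{(\beta)}$ is closed in $X$. At a successor step we remove a relatively open set, and at a limit step we intersect.
* If $U\subseteq X$ is open, then $U^{(\beta)}=U\cap X^{(\beta)}$ for all $\beta$. Indeed, suppose this holds for all $\gamma<\beta$. Then $U^{(\gamma)}$ is relatively open in $X^{(\gamma)}$, so $I_\gamma(U)=U\cap I_\gamma(X)$ for $\gamma<\beta$; removing these sets from $U$ leaves $U\cap X^{(\beta)}$.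

**Example (ordinals).** Give an ordinal its order topology. A point $\gamma>0$ whose Cantor normal form ends in $\omega^\delta$ lies in level $\delta$ (and $0$ is isolated). To see this, write $\gamma=\gamma'+\omega^\delta$ with $\gamma'$ the sum of the earlier terms. The open set $(\gamma',\gamma]$ is homeomorphic to $(0,\omega^\delta]$ by an order isomorphism that keeps last exponents, so it suffices to treat $\omega^\delta$, by induction on $\delta$. For $\delta=0$ it is the isolated point $1$. For $\delta>0$ all points of $(0,\omega^\delta)$ have last exponent $<\delta$, hence level $<\delta$. Each neighborhood of $\omega^\delta$ contains, for every $\delta'<\delta$, points of level at least $\delta'$: take $\omega^{\delta'}\cdot j$ with $j$ large if $\delta=\delta'+1$, and $\omega^{\delta''}$ with large $\delta''<\delta$ if $\delta$ is a limit. So $\omega^\delta$ survives to stage $\delta$ and is isolated there. In particular the ordinal $\omega^\alpha$ has height $\alpha$.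

Now the list. For a function $f$ with domain $\alpha$ put $I_\lambda(f)=\{\beta<\alpha:f(\beta)=\lambda\}$.

**Definition ($<\lambda$-closed, successor-closed).** A set $A\subseteq\alpha$ is *$<\lambda$-closed in $\alpha$* if every limit ordinal $\beta<\alpha$ with $\operatorname{cf}(\beta)<\lambda$ and $\sup(A\cap\beta)=\beta$ belongs to $A$. It is *successor-closed in $\alpha$* if $\beta\in A$ and $\beta+1<\alpha$ imply $\beta+1\in A$.

**Definition ($\mathcal D(\lambda,\alpha)$).** Let $\lambda$ be an infinite cardinal and $0<\alpha<\lambda^{++}$. Put $\mathcal D(\omega,\alpha)=\{f\in{}^\alpha\{\omega,\omega_1\}:f(0)=\omega\}$, and for uncountable $\lambda$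
$$\mathcal D(\lambda,\alpha)=\{f\in{}^\alpha\{\lambda,\lambda^+\}:f(0)=\lambda,\ I_\lambda(f)\text{ is }<\lambda\text{-closed and successor-closed in }\alpha\}.$$

For example, let $\lambda=\omega_1$. Since $0\in I_{\omega_1}(f)$, successor-closedness puts every $n<\omega$ below $\alpha$ into $I_{\omega_1}(f)$, and then $\omega$ as well (if $\omega<\alpha$), because $\operatorname{cf}(\omega)<\omega_1$. Continuing, the value $\omega_2$ cannot appear before place $\omega_1$. At place $\omega_1$ it can: the sequence of $\omega_1$ many values $\omega_1$ followed by one value $\omega_2$ is in $\mathcal D(\omega_1,\omega_1+1)$.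

For a nonempty sequence $f$ of infinite regular cardinals, of length $\alpha>0$, consider:

**(A)** $f\in\mathcal C(\alpha)$.

**(B)** For some natural number $n$ there are infinite regular cardinals $\lambda_0>\lambda_1>\dots>\lambda_{n-1}$ and ordinals $\alpha_0,\dots,\alpha_{n-1}$ with $0<\alpha_i<\lambda_i^{++}$ such that $\alpha=\alpha_0+\cdots+\alpha_{n-1}$ and $f=f_0{}^\frown f_1{}^\frown\cdots{}^\frown f_{n-1}$, where each $f_i\in\mathcal D(\lambda_i,\alpha_i)$.

The background, which we quote and do not use in any proof, is this. Under GCH, for any nonempty sequence $f$ of infinite regular cardinals of length $\alpha$, (B) holds if and only if $f\in\mathcal C(\alpha)$ holds in some cardinal-preserving and GCH-preserving generic extension of the ground model. In particular, under GCH, (A) implies (B). The problem comes from Juan Carlos Martinez and Lajos Soukup, "Cardinal sequences of LCS spaces under GCH", arXiv:0712.0584 (2007):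

1. Are (A) and (B) equivalent under GCH for every nonempty sequence of infinite regular cardinals?
2. Is it consistent with GCH that (A) and (B) are equivalent for every such sequence?

Every single sequence on the list can be realized in a mild extension. So one would guess that at least (2) has the answer yes: keep extending until everything on the list is realized.

## 2. Sequences of length two, and constant sequences shorter than $\lambda^+$

Assume GCH. Two facts, proved in Section 3, are used here: an LCS space has a base of compact open sets, and a clopen set is determined by its trace on a dense set.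

**Length two.** Take $f=\langle\lambda,\mu\rangle$ with $\lambda,\mu$ regular. With $n=2$, (B) says $\lambda>\mu$. With $n=1$ it says $f\in\mathcal D(\lambda,2)$: for $\lambda=\omega$ this allows $\mu\in\{\omega,\omega_1\}$, and for uncountable $\lambda$ successor-closedness forces $\mu=\lambda$. So (B) says: $\mu\le\lambda$, or $\lambda=\omega$ and $\mu=\omega_1$. We check that (A) says the same.

If $\mu\le\lambda$, the disjoint sum of $\mu$ copies of $\omega+1$ and $\lambda$ isolated points has cardinal sequence $\langle\lambda,\mu\rangle$.

For $\langle\omega,\omega_1\rangle$, take infinite sets $A_i\subseteq\omega$ ($i<\omega_1$) with pairwise finite intersections. Add to the discrete space $\omega$ points $p_i$ with basic neighborhoods $\{p_i\}\cup(A_i\setminus s)$, $s$ finite. These sets are compact open, and almost disjointness gives the Hausdorff property.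

Conversely, let $\operatorname{SEQ}(X)=\langle\lambda,\mu\rangle$. For $p\in I_1(X)$ choose a compact open $B_p$ with $B_p\cap I_1(X)=\{p\}$. If $\lambda=\omega$, the map $p\mapsto B_p\cap I_0(X)$ is injective, because the trace determines $B_p$ and $B_p$ determines $p$; so $\mu\le2^\omega=\omega_1$. Let $\lambda$ be uncountable. As $p$ is not isolated, $B_p\cap I_0(X)$ is infinite; choose a countably infinite $c_p\subseteq B_p\cap I_0(X)$. For $p\ne q$ the set $B_p\cap B_q$ is compact and consists of isolated points, so it is finite, and $c_p\neq c_q$. Hence $\mu\le\lambda^\omega$. Since $\lambda$ is regular uncountable, every function $\omega\to\lambda$ is bounded, and for each $\beta<\lambda$ there are at most $2^{|\beta|+\omega}=(|\beta|+\omega)^+\le\lambda$ functions $\omega\to\beta$. So $\lambda^\omega=\lambda$ and $\mu\le\lambda$.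

At length two the guess is exactly right, and one sees why successor-closedness is demanded only for uncountable $\lambda$.

**Constant sequences.** Write $\langle\lambda\rangle_\alpha$ for the constant sequence of length $\alpha$ with value $\lambda$. For regular $\lambda$ it satisfies (B), with $n=1$, for every $0<\alpha<\lambda^{++}$, since $I_\lambda(f)=\alpha$ is trivially closed in both senses. If $0<\alpha<\lambda^+$, then (A) holds too: the ordinal $\omega^\alpha$ has height $\alpha$ and size at most $\lambda$, so the disjoint sum of $\lambda$ copies of it has cardinal sequence $\langle\lambda\rangle_\alpha$. For $\lambda=\omega$ the whole range is fine: Juhász and Weiss (*On thin-tall scattered spaces*, Colloq. Math. 40 (1978)) proved in ZFC that $\langle\omega\rangle_\alpha\in\mathcal C(\alpha)$ for all $0<\alpha<\omega_2$.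

What is left among the constant sequences is $\lambda$ uncountable and $\lambda^+\le\alpha<\lambda^{++}$. Here the guess fails.

## 3. Counting clopen sets: every height is below $\lambda^{++}$

First the textbook facts about LCS spaces.

**(F1)** *An LCS space has a base of compact open sets.* A subset with more than one point has a relatively isolated point $x$. The set $\{x\}$ is relatively open, and relatively closed since points are closed, so the subset is not connected. Thus the space is totally disconnected, and a totally disconnected locally compact Hausdorff space has a base of compact open sets. Compact open sets are clopen, since the space is Hausdorff.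

**(F2)** *If $K\ne\emptyset$ is compact, Hausdorff and scattered, there is a largest $\alpha$ with $K^{(\alpha)}\neq\emptyset$, and $K^{(\alpha)}$ is finite.* Let $\beta$ be least with $K^{(\beta)}=\emptyset$. Then $\beta\ne0$. If $\beta$ were a limit, then $K^{(\beta)}=\bigcap_{\gamma<\beta}K^{(\gamma)}$ would be an intersection of a decreasing family of nonempty compact sets, hence nonempty. So $\beta=\alpha+1$. As $K^{(\alpha+1)}=\emptyset$, all points of the compact space $K^{(\alpha)}$ are isolated in it, so it is finite. We write $\operatorname{rk}(K)=\alpha$, and put $\operatorname{rk}(\emptyset)=-1$.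

**(F3)** *If $K$ is compact Hausdorff scattered and $a\subseteq K$ is dense and infinite, then $|K|\le2^{|a|}$ and $\operatorname{rk}(K)<(2^{|a|})^+$.* If $C\subseteq K$ is clopen, then $C=\overline{C\cap a}$: density of $a$ and openness of $C$ give $C\subseteq\overline{C\cap a}$, and $C$ is closed. So $C$ is determined by $C\cap a$, and $K$ has at most $2^{|a|}$ clopen sets. For $x\in I_\beta(K)$ choose by (F1) a clopen $B_x$ with $B_x\cap K^{(\beta)}=\{x\}$. The map $x\mapsto B_x$ is injective: if $B_x=B_y$ with $x\in I_\beta(K)$, $y\in I_\gamma(K)$ and $\beta\le\gamma$, then $y\in B_x\cap K^{(\gamma)}\subseteq B_x\cap K^{(\beta)}=\{x\}$. Hence $|K|\le2^{|a|}$. The levels $I_\beta(K)$, $\beta\le\operatorname{rk}(K)$, are nonempty and disjoint, so $|\operatorname{rk}(K)|\le|K|$. (If $a$ is finite, it is closed, so $K=a$ and $\operatorname{rk}(K)\le0$.)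

The counting in (F3) works for any LCS space $X$ with $|I_0(X)|\le\lambda$, $\lambda$ infinite: choose compact open $B_x$; each is determined by its trace on the dense set $I_0(X)$. So $|X|\le2^\lambda$ and $\operatorname{ht}(X)<(2^\lambda)^+$, which under GCH is $\lambda^{++}$.

This is the first thing one would try, and it stops here. It says that each space has height below $\lambda^{++}$, which is just the restriction $\alpha_i<\lambda_i^{++}$ already built into (B). To refute (B)$\Rightarrow$(A) we need more: *one* ordinal below $\lambda^{++}$ that bounds the heights of *all* these spaces. Here is such an ordinal.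

**Definition ($\prec$ and $\varrho_\lambda$).** Let $\lambda$ be a cardinal with $\kappa:=\operatorname{cf}(\lambda)>\omega$, and put $\mu:=2^{<\lambda}=\sup\{2^\nu:\nu<\lambda\}$ ($\nu$ a cardinal). Let $F_\lambda={}^\kappa(\mu^+)$, and for $g,h\in F_\lambda$ let
$$g\prec h\iff\{\xi<\kappa:g(\xi)\ge h(\xi)\}\text{ is bounded in }\kappa .$$
Once we know (Section 5) that $\prec$ is well-founded, let $\rho(h)=\sup\{\rho(g)+1:g\prec h\}$ be its rank function and $\varrho_\lambda=\{\rho(h):h\in F_\lambda\}$.

**Theorem 1 (ZFC).** *Let $\operatorname{cf}(\lambda)>\omega$. Every LCS space $X$ with $|I_0(X)|\le\lambda$ satisfies $\operatorname{ht}(X)\le\varrho_\lambda$.*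

**Lemma 2.** *Assume GCH and let $\lambda$ be regular uncountable. Then $\varrho_\lambda<\lambda^{++}$.*

**Theorem 3 (GCH).** *Let $\lambda$ be any regular uncountable cardinal, e.g. $\lambda=\omega_1$. For every $\alpha$ with $\varrho_\lambda<\alpha<\lambda^{++}$ (such $\alpha$ exist by Lemma 2), the constant sequence $\langle\lambda\rangle_\alpha$ satisfies (B) but $\langle\lambda\rangle_\alpha\notin\mathcal C(\alpha)$. Moreover $\mathcal D(\lambda,\alpha)\cap\mathcal C(\alpha)=\emptyset$ for all such $\alpha$.*

So the answer to (1) is no, and the answer to (2) is no: ZFC + GCH refutes the equivalence.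

## 4. Ranks along a filtration, and a space in which no single set goes down

To turn a space into a function on $\kappa$, filter its isolated points. Let $X$ be an LCS space with $|I_0(X)|\le\lambda$. Fix an injection $e:I_0(X)\to\lambda$ and an increasing cofinal sequence $\langle\lambda_\xi:\xi<\kappa\rangle$ in $\lambda$, and let $a_\xi=\{x:e(x)<\lambda_\xi\}$. Then the $a_\xi$ increase, $|a_\xi|<\lambda$, and $\bigcup_{\xi<\kappa}a_\xi=I_0(X)$. For a compact open $U\subseteq X$ and $\xi<\kappa$ put
$$K(U,\xi)=\overline{a_\xi\cap U}=\overline{a_\xi}\cap U,\qquad r(U,\xi)=\operatorname{rk}(K(U,\xi)). \tag{1}$$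
The two expressions agree: $\overline{a_\xi}\cap U\subseteq\overline{a_\xi\cap U}$ because $U$ is open, and the reverse inclusion holds because $U$ is closed. The set $K(U,\xi)$ is compact, and $a_\xi\cap U$ is a dense subset of it of size $<\lambda$. By (F3), $r(U,\xi)<\mu^+$. So $\xi\mapsto r(U,\xi)$ is, up to replacing $-1$ by $0$, a member of $F_\lambda$; call it $h_U$.

**Example.** Let $\lambda=\omega_1$, $X=U=\omega_1+1$, and let $a_\xi$ be the set of isolated ordinals $\le\omega^\xi$. Then $K(U,\xi)=[0,\omega^\xi]$ and $h_U(\xi)=\xi$. The rank $\omega_1$ of $U$ is too large to be a value of $h_U$, but it is reflected in the function as a whole: $h_U$ lies $\prec$-above every constant function with value $\delta<\omega_1$, and such a function has $\rho$-rank at least $\delta$ by induction on $\delta$. So $\rho(h_U)\ge\omega_1$.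

This suggests the plan: *if $U$ is compact open and meets $I_\varepsilon(X)$, then $\rho(h_U)\ge\varepsilon$.* One would prove it by induction on $\varepsilon$. Given $\varepsilon'<\varepsilon$, look for a compact open $V$ that meets $I_{\varepsilon'}(X)$ with $h_V\prec h_U$. There is a reason for hope. Inside $U$ there are infinitely many points of level $\varepsilon'$, and we can put disjoint compact open sets $U_0,U_1,\dots\subseteq U$ around them. For a fixed $\xi$ the top derivative of $K(U,\xi)$ is finite, so all but finitely many $U_n$ miss it, and for those $n$ we get $r(U_n,\xi)<r(U,\xi)$.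

But the finitely many bad $n$ depend on $\xi$, while $h_V\prec h_U$ needs one $V$ that is good on a whole tail of $\kappa$. This is a real obstacle, as the following space shows.

**Example (no single $V$ works).** Let $\lambda=\kappa=\omega_1$. Let $Y_n=(\omega_1+1)\times\{n\}$ for $n<\omega$, and let $X=\{\infty\}\cup\bigcup_nY_n$ be the one-point compactification of the disjoint sum. By Section 1, $(\omega_1,n)=(\omega^{\omega_1},n)$ is in level $\omega_1$; each neighborhood of $\infty$ contains all but finitely many $Y_n$, so $\infty$ survives to $X^{(\omega_1)}$, and there it is the limit of the points $(\omega_1,n)$. So $I_{\omega_1}(X)=\{(\omega_1,n):n<\omega\}$ and $I_{\omega_1+1}(X)=\{\infty\}$.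

Partition the successor ordinals below $\omega_1$ into uncountable sets $S_n$, $n<\omega$. Put $s_n(\xi)=\sup(S_n\cap(\xi+1))$, with $\sup\emptyset=0$, and
$$a_\xi=\{(\gamma,n):n<\omega,\ \gamma\text{ isolated},\ \gamma\le\omega^{s_n(\xi)}\}.$$
These are increasing countable sets with union $I_0(X)$, and $\overline{a_\xi}=\{\infty\}\cup\bigcup_n[0,\omega^{s_n(\xi)}]\times\{n\}$.

Let $\xi\in S_n$. Then $s_n(\xi)=\xi$. For $m\ne n$ we have $\xi\notin S_m$, and $\xi$ is a successor, so $s_m(\xi)<\xi$. Hence $K(X,\xi)^{(\xi)}$ contains $(\omega^\xi,n)$ and is contained in $\{(\omega^\xi,n),\infty\}$. It is finite and nonempty, so $r(X,\xi)=\xi$.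

Now let $V$ be any compact open set that meets $I_{\omega_1}(X)$, say $(\omega_1,n)\in V$. Then $(\gamma,\omega_1]\times\{n\}\subseteq V$ for some $\gamma<\omega_1$. For every $\xi\in S_n$ with $\xi>\gamma$ we have $\omega^\xi\ge\xi>\gamma$, so $(\omega^\xi,n)\in V$. Since $K(V,\xi)=K(X,\xi)\cap V$ is open in $K(X,\xi)$, the point $(\omega^\xi,n)$ lies in $K(V,\xi)^{(\xi)}$, and $r(V,\xi)\ge\xi=r(X,\xi)$. There are uncountably many such $\xi$, so $h_V\not\prec h_X$. With $U=X$, $\varepsilon=\omega_1+1$, $\varepsilon'=\omega_1$, the induction step of the plan fails for this filtration.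

Weakening $\prec$ to "smaller on an unbounded set" does not help: of two functions, each can be smaller than the other on an unbounded set, so that relation is not well-founded.

The way past this point is to *let the set depend on $\xi$*. For each $\xi$ there is an $n$ with $r(U_n,\xi)<r(U,\xi)$; so let $u'(\xi)$ be such a $U_n$ and use the function $\xi\mapsto r(u'(\xi),\xi)$. It no longer comes from one set, but from a function $u'$ from $\kappa$ into the *countable* family $\{U_n:n<\omega\}$. At the next step of the induction we must split all members of a countable family at once, and we get a countable family again. Statements that hold for each member from some $\xi$ on hold for all members from a common $\xi$ on, because $\kappa$ is regular and uncountable. So the induction closes if it is carried out for functions $u$ into countable families.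

## 5. Functions modulo bounded sets

This section makes $\varrho_\lambda$ legitimate and bounds it. Let $\lambda,\kappa,\mu,F_\lambda$ be as in the definition of $\prec$.

**Well-foundedness.** Suppose $h_{n+1}\prec h_n$ for all $n<\omega$. Pick $\xi_n<\kappa$ with $h_{n+1}(\xi)<h_n(\xi)$ for all $\xi\ge\xi_n$. As $\kappa$ is regular and uncountable, $\xi:=\sup_n\xi_n<\kappa$. Then $h_0(\xi)>h_1(\xi)>\cdots$ is an infinite decreasing sequence of ordinals, a contradiction.

Uncountability matters: on functions $\omega\to\omega$ the analogous relation is not well-founded, since $h_n(\xi)=\max\{\xi-n,0\}$ satisfies $h_{n+1}(\xi)<h_n(\xi)$ for all $\xi>n$.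

**The range of $\rho$ is an ordinal.** We show that it is downward closed, by induction on $\rho(h)$. If $\delta<\rho(h)=\sup\{\rho(g)+1:g\prec h\}$, there is $g\prec h$ with $\delta\le\rho(g)<\rho(h)$. If $\delta=\rho(g)$ we are done; otherwise apply the induction hypothesis to $g$. So $\varrho_\lambda$ is an ordinal, $\rho(h)<\varrho_\lambda$ for every $h\in F_\lambda$, and $|\varrho_\lambda|\le|F_\lambda|$, which gives
$$\varrho_\lambda<|F_\lambda|^+ . \tag{2}$$

**Proof of Lemma 2.** Let GCH hold and let $\lambda$ be regular uncountable, so $\kappa=\lambda$. For infinite $\nu<\lambda$ we have $2^\nu=\nu^+\le\lambda$, hence $\mu=2^{<\lambda}=\lambda$ and $F_\lambda={}^\lambda(\lambda^+)$. Since $\lambda^+$ is regular, every function $\lambda\to\lambda^+$ is bounded by some $\beta<\lambda^+$, and for each $\beta$ there are at most $\lambda^\lambda=2^\lambda=\lambda^+$ functions $\lambda\to\beta$. So $|F_\lambda|\le\lambda^+\cdot\lambda^+=\lambda^+$, and (2) gives $\varrho_\lambda<\lambda^{++}$. $\square$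

## 6. Proof of the height bound

We prove Theorem 1. Let $\operatorname{cf}(\lambda)=\kappa>\omega$, let $X$ be an LCS space with $|I_0(X)|\le\lambda$, and fix the filtration $\langle a_\xi:\xi<\kappa\rangle$ and the notation (1) of Section 4; recall that $r(U,\xi)<\mu^+$.

**Step 1: setting up the induction.** The purpose is to state a claim that survives the obstacle of Section 4. For an ordinal $\varepsilon$ let $\mathcal B_\varepsilon$ be the set of compact open $U\subseteq X$ with $U\cap I_\varepsilon(X)\ne\emptyset$. For a countable family $\mathcal U$ of nonempty compact open sets and a function $u:\kappa\to\mathcal U$ define $h_u\in F_\lambda$ by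
$$h_u(\xi)=\max\{0,\,r(u(\xi),\xi)\}.$$

**Claim.** *If $\mathcal U\subseteq\mathcal B_\varepsilon$ is countable and $u:\kappa\to\mathcal U$, then $\rho(h_u)\ge\varepsilon$.*

We use induction on $\varepsilon$. Assume the Claim for all smaller ordinals, and let $\mathcal U\subseteq\mathcal B_\varepsilon$ and $u$ be given. It suffices to find, for each $\varepsilon'<\varepsilon$, some $h\prec h_u$ with $\rho(h)\ge\varepsilon'$: then $\rho(h_u)\ge\varepsilon'+1$ for all $\varepsilon'<\varepsilon$, so $\rho(h_u)\ge\varepsilon$. (For $\varepsilon=0$ there is nothing to do.) Fix $\varepsilon'<\varepsilon$.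

**Step 2: splitting each member of $\mathcal U$.** The purpose is to find in each $U\in\mathcal U$ infinitely many disjoint members of $\mathcal B_{\varepsilon'}$. Let $U\in\mathcal U$ and pick $p\in U\cap I_\varepsilon(X)$. Since $\varepsilon\ge\varepsilon'+1$, we have $p\in X^{(\varepsilon'+1)}$, so $p$ is a non-isolated point of $X^{(\varepsilon')}$.

The set $U\cap I_{\varepsilon'}(X)$ is infinite. Suppose it were finite. Finite sets are closed, so $(U\cap X^{(\varepsilon')})\setminus I_{\varepsilon'}(X)$, which arises from the relatively open set $U\cap X^{(\varepsilon')}$ by removing finitely many points, would be relatively open in $X^{(\varepsilon')}$. It contains $p$, so it is nonempty. But it misses $I_{\varepsilon'}(X)$, which is dense in $X^{(\varepsilon')}$; a contradiction.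

Choose distinct $q_n\in U\cap I_{\varepsilon'}(X)$, $n<\omega$. As $q_n$ is isolated in $X^{(\varepsilon')}$, (F1) gives compact open $B_n\subseteq U$ with $B_n\cap X^{(\varepsilon')}=\{q_n\}$. Let
$$U_n=B_n\setminus\bigcup_{m<n}B_m .$$
The sets $U_n\subseteq U$ are pairwise disjoint, and they are compact and open since the $B_m$ are clopen. For $m<n$ we have $q_n\notin B_m$, because the only point of $B_m$ in $X^{(\varepsilon')}$ is $q_m\neq q_n$. So $q_n\in U_n$ and $U_n\in\mathcal B_{\varepsilon'}$.

Fix such a sequence $\langle U_n:n<\omega\rangle$ for every $U\in\mathcal U$, and let $\mathcal U'$ be the set of all $U_n$ so obtained, for all $U\in\mathcal U$ and $n<\omega$. Then $\mathcal U'$ is a countable subfamily of $\mathcal B_{\varepsilon'}$.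

**Step 3: a common threshold.** The purpose is to make all the relevant closures nonempty from one index on. Let $V$ be a nonempty compact open set. Since $I_0(X)$ is dense, $V$ contains a point of $I_0(X)$; that point is in some $a_\eta$, and then in $a_\xi$ for all $\xi\ge\eta$. So $r(V,\xi)\ge0$ for all $\xi\ge\eta$. The family $\mathcal U\cup\mathcal U'$ is countable and $\kappa$ is regular and uncountable, so the supremum $\xi_0$ of the corresponding thresholds is $<\kappa$:
$$r(V,\xi)\ge0\quad\text{for all }V\in\mathcal U\cup\mathcal U'\text{ and all }\xi\ge\xi_0. \tag{3}$$

**Step 4: strict decrease for all but finitely many pieces.** The purpose is to compare $r(U_n,\xi)$ with $r(U,\xi)$ for one fixed $\xi$. Let $\xi\ge\xi_0$, $U\in\mathcal U$, $K=K(U,\xi)$ and $\alpha=r(U,\xi)\ge0$. By (1) and $U_n\subseteq U$,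
$$K(U_n,\xi)=\overline{a_\xi}\cap U_n=K\cap U_n,$$
which is clopen in $K$ because $U_n$ is clopen. By the remark on open subsets in Section 1, $K(U_n,\xi)^{(\beta)}=K^{(\beta)}\cap U_n$ for all $\beta$. As $K^{(\alpha+1)}=\emptyset$, we get $r(U_n,\xi)\le\alpha$, and equality holds only if $U_n\cap K^{(\alpha)}\ne\emptyset$. By (F2) the set $K^{(\alpha)}$ is finite, and the $U_n$ are disjoint, so only finitely many $U_n$ meet it. Hence $r(U_n,\xi)<r(U,\xi)$ for all but finitely many $n$.

**Step 5: choosing the piece separately for each $\xi$.** The purpose is to assemble the choices into one function below $h_u$. Define $u':\kappa\to\mathcal U'$: for $\xi\ge\xi_0$ let $u'(\xi)=U_n$, where $U=u(\xi)$ and $n$ is least with $r(U_n,\xi)<r(U,\xi)$, which exists by Step 4; for $\xi<\xi_0$ let $u'(\xi)\in\mathcal U'$ be arbitrary. For $\xi\ge\xi_0$ both ranks are nonnegative by (3), so the maxima with $0$ do nothing and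
$$h_{u'}(\xi)=r(u'(\xi),\xi)<r(u(\xi),\xi)=h_u(\xi).$$
Hence $\{\xi:h_{u'}(\xi)\ge h_u(\xi)\}\subseteq\xi_0$ is bounded, that is, $h_{u'}\prec h_u$. Since $\mathcal U'\subseteq\mathcal B_{\varepsilon'}$ is countable and $u':\kappa\to\mathcal U'$, the induction hypothesis gives $\rho(h_{u'})\ge\varepsilon'$. This proves the Claim.

**Step 6: reading off the height.** Let $\varepsilon<\operatorname{ht}(X)$. Then $I_\varepsilon(X)\ne\emptyset$, and by (F1) there is $U\in\mathcal B_\varepsilon$. Let $u$ be constant with value $U$ (and $\mathcal U=\{U\}$). By the Claim, $\varepsilon\le\rho(h_u)<\varrho_\lambda$. So every ordinal below $\operatorname{ht}(X)$ is below $\varrho_\lambda$, and $\operatorname{ht}(X)\le\varrho_\lambda$. $\square$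

The hypothesis $\operatorname{cf}(\lambda)>\omega$ was used exactly twice: for the well-foundedness of $\prec$ and for the common threshold in Step 3. In both places countably many ordinals below $\kappa$ had to have a bound below $\kappa$.

## 7. GCH refutes (B)$\Rightarrow$(A)

**Proof of Theorem 3.** Let $\lambda$ be regular uncountable, $\varrho_\lambda<\alpha<\lambda^{++}$, and $f=\langle\lambda\rangle_\alpha$. Then $f(0)=\lambda$, and $I_\lambda(f)=\alpha$ is trivially $<\lambda$-closed and successor-closed in $\alpha$. So $f\in\mathcal D(\lambda,\alpha)$, and (B) holds with $n=1$, $\lambda_0=\lambda$, $\alpha_0=\alpha$. Now suppose some $g\in\mathcal D(\lambda,\alpha)$ is the cardinal sequence of an LCS space $X$. Then $|I_0(X)|=g(0)=\lambda$ and $\operatorname{ht}(X)=\alpha>\varrho_\lambda$, contradicting Theorem 1. In particular $f\notin\mathcal C(\alpha)$. $\square$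

The argument takes place in an arbitrary model of ZFC + GCH. So in no such model are (A) and (B) equivalent for all nonempty sequences of infinite regular cardinals: the implication (B)$\Rightarrow$(A) fails. This answers (1) and (2), both negatively.

There is no conflict with the quoted theorem on generic extensions. Each single $f$ as in (B) is realized in some cardinal-preserving and GCH-preserving extension. But that extension is again a model of GCH; it has its own ordinals $\varrho_\lambda<\lambda^{++}$, and the constant sequences longer than those fail there. The hope of extending until every sequence on the list is realized cannot come true.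

## 8. Bounds in ZFC, a condition on tails, and new subsets of $\lambda$

The results of this section are not needed for the two answers.

**Theorem 4 (ZFC).** *Let $\operatorname{cf}(\lambda)>\omega$ and $2^{<\lambda}<2^\lambda$. Then there is a single ordinal $\theta<(2^\lambda)^+$ such that every LCS space with at most $\lambda$ isolated points has height $\le\theta$. In particular, under GCH, for every $\lambda$ of uncountable cofinality (regular or singular) the heights of LCS spaces with at most $\lambda$ isolated points are bounded by a fixed $\theta<\lambda^{++}$.*

*Proof.* Take $\theta=\varrho_\lambda$. Since $\mu=2^{<\lambda}<2^\lambda$, we have $\mu^+\le2^\lambda$, so $|F_\lambda|=(\mu^+)^\kappa\le(2^\lambda)^\lambda=2^\lambda$. By (2), $\theta<(2^\lambda)^+$; apply Theorem 1. Under GCH, $2^{<\lambda}=\lambda<\lambda^+=2^\lambda$. $\square$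

The hypothesis $\operatorname{cf}(\lambda)>\omega$ cannot be dropped. By the theorem of Juhász and Weiss quoted in Section 2, $\langle\omega\rangle_\alpha\in\mathcal C(\alpha)$ for all $0<\alpha<\omega_2$. Under CH, $\omega_2=(2^\omega)^+$ and $2^{<\omega}=\omega<2^\omega$, so the conclusion of Theorem 4 fails for $\lambda=\omega$.

**Theorem 5 (GCH).** *Let $f=f_0{}^\frown\cdots{}^\frown f_{n-1}$ be as in (B). If $f\in\mathcal C(\alpha)$, then for every $i<n$ with $\lambda_i>\omega$,*
$$\alpha_i+\alpha_{i+1}+\dots+\alpha_{n-1}\le\varrho_{\lambda_i}<\lambda_i^{++}.$$

*Proof.* Let $\operatorname{SEQ}(X)=f$ and $\beta=\alpha_0+\dots+\alpha_{i-1}$. The subspace $X^{(\beta)}$ is closed in $X$, hence LCS, and $I_\gamma(X^{(\beta)})=I_{\beta+\gamma}(X)$ for all $\gamma$. So its isolated points form $I_\beta(X)$, a set of size $f(\beta)=f_i(0)=\lambda_i$, and its height is $\alpha_i+\dots+\alpha_{n-1}$. Apply Theorem 1 and Lemma 2. $\square$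

The last theorem says what an extension must add in order to realize a long constant sequence.

**Theorem 6.** *(a) Let $V\subseteq W$ be transitive models of ZFC with the same ordinals. In $W$ let $\lambda$ be regular uncountable with $2^{<\lambda}=\lambda$, and assume $(\lambda^+)^V=(\lambda^+)^W$. Let $\varrho$ be the $\prec$-rank of $({}^\lambda(\lambda^+))^V$, that is, the set of $\prec$-ranks of its elements, computed in $V$. If $W$ contains an LCS space with at most $\lambda$ isolated points and height greater than $\varrho$, then $\mathcal P(\lambda)^W\ne\mathcal P(\lambda)^V$.*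

*(b) Let $V$ be a model of GCH, let $\lambda$ be regular uncountable in $V$, and let $\varrho_\lambda^V<\alpha<\lambda^{++}$. Every cardinal- and GCH-preserving extension $W$ of $V$ in which $\langle\lambda\rangle_\alpha\in\mathcal C(\alpha)$ contains a subset of $\lambda$ that is not in $V$.*

*Proof.* (a) A witness in $V$ to countability or singularity of $\lambda$ would also be in $W$, so $\lambda$ is regular and uncountable in $V$, and $\prec$ is well-founded on $({}^\lambda(\lambda^+))^V$ by the argument of Section 5. Suppose $\mathcal P(\lambda)^W=\mathcal P(\lambda)^V$. Let $g\in({}^\lambda(\lambda^+))^W$. Since $\lambda^+$ is regular in $W$, $g$ is bounded by some $\beta<\lambda^+$. As $(\lambda^+)^V=(\lambda^+)^W$, there is in $V$ an injection $i:\beta\to\lambda$, and also a bijection $\pi:\lambda\times\lambda\to\lambda$. The set $\{\pi(\xi,i(g(\xi))):\xi<\lambda\}$ is a subset of $\lambda$ in $W$, so it is in $V$, and $g$ can be decoded from it in $V$. Hence $g\in V$. Thus ${}^\lambda(\lambda^+)$ is the same set in $V$ and $W$, and so are the relation $\prec$ on it and its rank function. In $W$ we have $\operatorname{cf}(\lambda)=\lambda$ and $2^{<\lambda}=\lambda$,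 so $F_\lambda^W={}^\lambda(\lambda^+)$ and $\varrho_\lambda^W=\varrho$. This contradicts Theorem 1 in $W$.

(b) Cardinals are preserved, so $\lambda$ is an uncountable cardinal in $W$.

Suppose first that $\lambda$ is singular in $W$. Then $W$ contains a cofinal $c\subseteq\lambda$ with $|c|^W<\lambda$. Its order type has cardinality less than $\lambda$ in $W$, so it is an ordinal less than $\lambda$, and it is the same computed in any transitive model that contains $c$. If $c$ were in $V$, then $\lambda$ would have in $V$ a cofinal subset of order type less than $\lambda$, contrary to its regularity in $V$. So $c\notin V$.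

Now suppose that $\lambda$ is regular in $W$. By preservation of cardinals $(\lambda^+)^V=(\lambda^+)^W$, and by GCH in $W$ we have $2^{<\lambda}=\lambda$ there. By GCH in $V$ also $(2^{<\lambda})^V=\lambda$, so $\varrho_\lambda^V$ is the $\prec$-rank of $({}^\lambda(\lambda^+))^V$. A space in $W$ with cardinal sequence $\langle\lambda\rangle_\alpha$ has $\lambda$ isolated points and height $\alpha>\varrho_\lambda^V$, so (a) applies. $\square$
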